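\title{A finite basis for the relational structures with no finite monomorphic decomposition}

\begin{abstract}
A monomorphic decomposition of a relational structure is a partition of its domain such that the isomorphism type of a finite induced substructure depends only on the number of elements that it takes from each block. We prove a conjecture stated by Oudrar and Pouzet: in every finite signature, finitely many pairwise incomparable structures with no finite monomorphic decomposition suffice to detect all such structures by embedding. The obstructions are arrays on $C\sqcup(\mathbb N\times A)$, invariant under increasing maps of $\mathbb N$, with $|C|+|A|$ bounded in terms of the largest arity. The proof adds to the structure a column of limit points of a sequence of inequivalent elements and shows that almost every element of the sequence is told apart from this column by a set of bounded size.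
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{relational structure} is a pair $R=(V,(\rho_i)_{i\in I})$, where each $\rho_i$ is an $n_i$-ary relation on the domain $V=V(R)$ and $n_i\ge1$. Its \emph{signature} is $\mu=(n_i)_{i\in I}$, and $\mu$ is \emph{finite} when $I$ is finite. For $A\subseteq V$, the \emph{restriction} $R[A]$ is the substructure induced on $A$. A structure $R$ \emph{embeds} a structure $S$ of the same signature if $S$ is isomorphic to a restriction of $R$, and two structures are \emph{incomparable} if neither embeds the other. A graph is a structure of signature $(2)$ whose relation is symmetric and irreflexive; for graphs, restrictions are induced subgraphs.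

A \emph{monomorphic decomposition} of $R$ is a partition $(V_x)_{x\in X}$ of $V(R)$ such that $R[A]\cong R[A']$ whenever $A,A'$ are finite subsets of $V(R)$ with $|A\cap V_x|=|A'\cap V_x|$ for every $x\in X$. The decomposition is \emph{finite} if $X$ is finite. The partition into singletons is always a monomorphic decomposition, so the notion measures how few blocks suffice. One block suffices for a chain, a complete graph or a graph without edges. Two blocks suffice for the disjoint union of two complete graphs. If $k$ blocks suffice, then a restriction to $n$ elements is determined up to isomorphism by $k$ numbers with sum $n$, so there are at most $\binom{n+k-1}{k-1}$ isomorphism types of such restrictions. Having few types is not enough, however. The infinite perfect matching has only $\lfloor n/2\rfloor+1$ types of restrictions to $n$ vertices, one for each possible number of edges, and it has no finite monomorphic decomposition: two vertices $x,y$ of one block must be adjacent, since otherwise the partner $x'$ of $x$ gives an edge $\{x',x\}$ and a non-edge $\{x',y\}$ with the same block counts.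

For a finite signature $\mu$, let $\mathcal S_\mu$ be the class of all structures of signature $\mu$, finite or infinite, that have no finite monomorphic decomposition. Its members are in fact infinite, and a structure that embeds a member of $\mathcal S_\mu$ is again a member, because a monomorphic decomposition induces one on every restriction. It is therefore natural to look for the unavoidable members of $\mathcal S_\mu$.

\medskip
\noindent\textbf{Conjecture} (Oudrar and Pouzet \cite{OP}). \emph{Let $\mu$ be a finite signature. There is a finite set $\mathfrak A$ of pairwise incomparable members of $\mathcal S_\mu$ such that every member of $\mathcal S_\mu$ embeds some member of $\mathfrak A$.}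
\medskip

The model is Ramsey's theorem: every infinite graph embeds the countably infinite complete graph or the countably infinite graph without edges. These two unavoidable graphs have a single block, and the conjecture asks for the analogous list one level higher, for structures that are not finite patchworks of such pieces. A positive answer is not automatic for a class closed upward under embedding. For the class of graphs that contain a cycle, any list of unavoidable members must contain every cycle $C_n$, since no proper induced subgraph of $C_n$ contains a cycle. The danger here is of the same kind: the reason why two elements cannot share a block is a finite set, nothing in the definition bounds its size, and larger and larger reasons might produce infinitely many obstructions. We show that this does not happen.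

Throughout, $\mu=(n_i)_{i\in I}$ is a finite signature, $m=\max(2,\max_i n_i)$, and $\mathbb N=\{0,1,2,\dots\}$.

\begin{definition}\label{def:array}
A \emph{$\mu$-array} is a structure $S$ of signature $\mu$ with domain $C\sqcup(\mathbb N\times A)$, where $C$ and $A$ are finite, such that for every increasing bijection $\theta$ between finite subsets of $\mathbb N$, the map that fixes $C$ pointwise and sends $(n,a)$ to $(\theta(n),a)$ is an isomorphism between the corresponding restrictions of $S$. The \emph{size} of the array is $|C|+|A|$.
\end{definition}

The infinite perfect matching is an array of size $2$, with $C=\varnothing$, $A=\{1,2\}$ and edges $\{(n,1),(n,2)\}$. So is the half graph, with edges $\{(n,1),(k,2)\}$ for $n\le k$; here the order of $\mathbb N$ is visible.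

\begin{theorem}\label{thm:array}
Let $c_0=1$, $c_{l+1}=(m-1)c_l+3m+1$ and $s(m)=c_{m+1}+m-2$. Every member of $\mathcal S_\mu$ embeds a $\mu$-array of size at most $s(m)$ that belongs to $\mathcal S_\mu$.
\end{theorem}

What matters is that the bound depends on $m$ alone. Its value is generous: the proof uses only that $c=c_{m+1}$ satisfies $c\ge 2m+4$, and it produces an array of size at most $c+m-2$.

\begin{theorem}\label{thm:main}
The conjecture is true, and $\mathfrak A$ may be taken to consist of $\mu$-arrays of size at most $s(m)$. A structure of signature $\mu$ has a finite monomorphic decomposition if and only if it embeds no member of $\mathfrak A$.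
\end{theorem}

Section~\ref{sec:prelim} collects the facts on arrays and derives Theorem~\ref{thm:main} from Theorem~\ref{thm:array}. Section~\ref{sec:equiv} replaces decompositions by an equivalence relation on elements. Section~\ref{sec:graphs} carries out the whole argument for graphs, where it takes a few lines, and lists what has to change in general. Sections~\ref{sec:mark} and~\ref{sec:column} prove two lemmas that deal with these changes, and Sections~\ref{sec:limit}--\ref{sec:extract} prove Theorem~\ref{thm:array}.

\section{Local isomorphisms and arrays}\label{sec:prelim}

A \emph{local isomorphism} of $R$ is a bijection $f\colon X\to X'$ between subsets of $V(R)$ that is an isomorphism from $R[X]$ onto $R[X']$. If $P\subseteq V(R)$ is disjoint from $X\cup X'$, we say that $f$ is a local isomorphism \emph{over $P$} when $f\cup\mathrm{id}_P$ is a local isomorphism. Restrictions, inverses and compositions of local isomorphisms over $P$ are local isomorphisms over $P$, and a local isomorphism over $P$ is one over every subset of $P$. A tuple of a relation has at most $m$ distinct entries, which gives the principle that we use most often: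

\begin{quote}
\emph{Testing principle.} A bijection between subsets of $V(R)$ is a local isomorphism if and only if its restriction to every subset of its domain with at most $m$ elements is one.
\end{quote}

To \emph{mark} a finite set $K\subseteq V(R)$ is to add, for each $k\in K$, a unary relation $U_k=\{k\}$. The new signature is finite with the same $m$, and all lemmas below apply to it. A local isomorphism $f$ of $R$ is one of the marked structure exactly when $f$ fixes the elements of $K$ in its domain and sends the other elements outside $K$. We write $F\cup x$ for $F\cup\{x\}$, and $A\cong A'$ for $R[A]\cong R[A']$ when $R$ is understood.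

Arrays come from the infinite Ramsey theorem: if the $m$-element subsets of an infinite set are colored with finitely many colors, then some infinite subset has all its $m$-element subsets of one color. We use it in the following form only.

\begin{lemma}\label{lem:ramsey}
Let $R$ be a structure of finite signature with arities at most $m$. Let $C\subseteq V(R)$ and $A$ be finite, let $L_0\subseteq\mathbb N$ be infinite, and let $u_n^a$ $(n\in L_0,\ a\in A)$ be distinct elements of $V(R)\setminus C$. There is an infinite $L\subseteq L_0$ such that, for every increasing bijection $\theta$ between finite subsets of $L$, the map $u_n^a\mapsto u_{\theta(n)}^a$ is a local isomorphism over $C$.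
\end{lemma}

\begin{proof}
For $N=\{n_1<\dots<n_m\}\subseteq L_0$, transport the restriction of $R$ to $C\cup\{u_n^a:n\in N,\ a\in A\}$ to the fixed finite set $C\sqcup(\{1,\dots,m\}\times A)$ by fixing $C$ and sending $u_{n_t}^a$ to $(t,a)$. Color $N$ by the structure obtained. The signature is finite, so there are finitely many colors, and Ramsey's theorem gives an infinite $L$ on which the color is constant. This is the conclusion for bijections $\theta$ between $m$-element subsets of $L$. For a general $\theta$, test the map on at most $m$ elements. They involve a set $N$ of at most $m$ indices. Complete $N$ and $\theta(N)$ to $m$-element sets by adding larger elements of $L$; the increasing bijection between the completed sets extends $\theta$ on $N$.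
\end{proof}

In the situation of the lemma, the restriction of $R$ to $C\cup\{u_n^a:n\in L,\ a\in A\}$ becomes an array of size $|C|+|A|$ once $L$ is relabeled increasingly as $\mathbb N$.

\begin{lemma}\label{lem:finitearrays}
For each $s$ there are, up to isomorphism, only finitely many $\mu$-arrays of size at most $s$.
\end{lemma}

\begin{proof}
A tuple of a relation involves $r\le m$ indices in $\mathbb N$, and the increasing bijection onto $\{0,\dots,r-1\}$ moves it into $C\cup(\{0,\dots,m-1\}\times A)$. So an array is determined by its restriction to this set of at most $ms$ elements, which carries finitely many structures of signature $\mu$.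
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:array}]
Let $\mathfrak L$ be a set of representatives, up to isomorphism, of the arrays of size at most $s(m)$ that belong to $\mathcal S_\mu$. It is finite by Lemma~\ref{lem:finitearrays}. Embeddability is reflexive and transitive. Call $S\in\mathfrak L$ minimal if every member of $\mathfrak L$ that embeds in $S$ also embeds $S$; since $\mathfrak L$ is finite, each of its members embeds a minimal one. Group the minimal members into classes of mutually embeddable structures, and let $\mathfrak A$ contain one structure from each class. If one member of $\mathfrak A$ embeds another, then by minimality they lie in the same class and are equal; so the members of $\mathfrak A$ are pairwise incomparable. By Theorem~\ref{thm:array}, every member of $\mathcal S_\mu$ embeds a member of $\mathfrak L$, hence a member of $\mathfrak A$. Conversely, a structure that embeds a member of $\mathfrak A$ belongs to $\mathcal S_\mu$, because this class is closed upward under embedding. (If $\mathcal S_\mu$ is empty, so is $\mathfrak A$.)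
\end{proof}

\section{Equivalent elements}\label{sec:equiv}

To show that a structure has no finite monomorphic decomposition, we would rather not consider all partitions. There is a coarsest one, and it is described element by element.

Let $x,y\in V(R)$. A finite set $F\subseteq V(R)\setminus\{x,y\}$ \emph{separates} $x$ and $y$ in $R$ if $R[F\cup x]\not\cong R[F\cup y]$. We write $x\simeq_R y$, and call $x$ and $y$ \emph{equivalent}, if no finite set separates them. The isomorphisms $F\cup x\cong F\cup y$ that the definition provides are abstract: they need not fix $F$, nor send $x$ to $y$. For instance, all elements of a chain are equivalent, and if $x<z<y$ the isomorphism from $\{z,x\}$ onto $\{z,y\}$ sends $x$ to $z$ and $z$ to $y$.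

\begin{lemma}\label{lem:equiv}
The relation $\simeq_R$ is an equivalence relation, preserved by isomorphisms, with the following properties.
\begin{enumerate}
\item[(a)] If $x,y\in V'\subseteq V(R)$ and $x\simeq_R y$, then $x\simeq_{R[V']}y$.
\item[(b)] If $Y$ is contained in one class and $A,A'$ are finite sets with $A\setminus Y=A'\setminus Y$ and $|A\cap Y|=|A'\cap Y|$, then $A\cong A'$.
\item[(c)] $R$ has a finite monomorphic decomposition if and only if $\simeq_R$ has finitely many classes.
\item[(d)] If $R$ has a finite monomorphic decomposition and every finite restriction of $R'$ embeds in $R$, then $R'$ has a finite monomorphic decomposition.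
\end{enumerate}
\end{lemma}

\begin{proof}
Reflexivity, symmetry and invariance are immediate from the definition. For transitivity, let $x\simeq y\simeq z$ be distinct and let $F$ be finite and avoid $x,z$. If $y\notin F$, then $F\cup x\cong F\cup y\cong F\cup z$. If $F=F'\cup y$ with $y\notin F'$, then $F'\cup\{x,y\}\cong F'\cup\{x,z\}$ because $F'\cup x$ does not separate $y$ and $z$, and $F'\cup\{x,z\}\cong F'\cup\{y,z\}$ because $F'\cup z$ does not separate $x$ and $y$. The two ends are $F\cup x$ and $F\cup z$.

(a) A set that separates $x$ and $y$ in $R[V']$ separates them in $R$.

(b) The sets $A\setminus A'$ and $A'\setminus A$ lie in $Y$ and have the same size. If $a\in A\setminus A'$ and $a'\in A'\setminus A$, then $A\setminus\{a\}$ does not separate $a$ and $a'$, so replacing $a$ by $a'$ does not change the isomorphism type. Repeat until $A$ has become $A'$.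

(c) If $x,y$ lie in one block of a monomorphic decomposition and $F$ avoids them, then $F\cup x$ and $F\cup y$ have the same block counts; so every block lies in a class, and finitely many blocks give finitely many classes. Conversely, the classes form a monomorphic decomposition: if $A$ and $A'$ meet every class in the same number of elements, apply (b) to the finitely many classes that meet $A$, one after the other.

(d) Let $k$ be the number of classes of $\simeq_R$. Suppose that $R'$ has $k+1$ pairwise inequivalent elements. Let $A$ consist of these elements and of a separating set for each pair. Then $R'[A]$ is finite and has at least $k+1$ classes. It is isomorphic to a restriction of $R$, which has at most $k$ classes by (a). This is a contradiction, so $R'$ has at most $k$ classes.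
\end{proof}

Thus $\mathcal S_\mu$ is the class of structures of signature $\mu$ with infinitely many $\simeq$-classes.

\begin{example}\label{ex:basic}
In the half graph, $\{(n,2)\}$ separates $(n,1)$ from $(k,1)$ for $n<k$, so the half graph lies in $\mathcal S_{(2)}$. If all relations are unary, call the set of $i\in I$ with $x\in\rho_i$ the \emph{type} of $x$. Elements of different types are separated by $\varnothing$, and elements of the same type are exchanged by an automorphism, so the classes are the types. For finite $I$ there are at most $2^{|I|}$ of them and $\mathcal S_\mu=\varnothing$.
\end{example}

\begin{remark}\label{rem:infinite}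
The conjecture needs a finite signature. Take infinitely many unary relations and suppose that a set $\mathfrak A$ of $k$ structures has the required property. Choose $k+1$ pairwise disjoint infinite sets of types, and for each a structure whose elements realize exactly these types. None of these structures has a finite monomorphic decomposition, so two of them embed the same member of $\mathfrak A$. The type of any element of that member lies in two disjoint sets.
\end{remark}

\section{The argument for graphs}\label{sec:graphs}

Let $R\in\mathcal S_\mu$ and let $x_0,x_1,\dots$ be pairwise inequivalent. Each pair $x_i,x_j$ has a separating set $F_{ij}$. To build an array we need instead sets of bounded size that are attached to single indices. The idea is to compare each $x_n$ not with the other $x_j$ but with a new point that behaves like $x_j$ for all large $j$.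

\begin{proposition}\label{prop:graphs}
Every graph $G$ in $\mathcal S_{(2)}$ embeds an array in $\mathcal S_{(2)}$ with $C=\varnothing$ and $|A|=2$.
\end{proposition}

\begin{proof}
Choose pairwise inequivalent vertices $x_n$ and restrict $G$ to these vertices and one separating set for each pair. The vertex set $V$ is now countable and the $x_n$ are still inequivalent. Going through the vertices one at a time and diagonalizing, pass to a subsequence such that each $u\in V$ is adjacent either to all but finitely many $x_n$ or to only finitely many. Add a new vertex $h$ adjacent to the vertices $u$ of the first kind. Call $u\in V\setminus\{v\}$ a witness for $v\in V$ if $u$ is adjacent to exactly one of $v$ and $h$.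

\emph{At most one $x_n$ has no witness.} If $x_i$ and $x_j$ have none, then every other vertex $u$ is adjacent to $x_i$ if and only if it is adjacent to $h$, if and only if it is adjacent to $x_j$. The transposition $(x_i\,x_j)$ is then an automorphism of $G$, so $x_i\simeq x_j$ and $i=j$.

\emph{The array.} Let $u_n$ be a witness for $x_n$. A given vertex $u$ is adjacent to $x_n$ if and only if it is adjacent to $h$ as soon as $n$ is large, so $u=u_n$ for only finitely many $n$. Hence each vertex lies in finitely many of the pairs $\{x_n,u_n\}$, and we can choose greedily infinitely many disjoint pairs. Lemma~\ref{lem:ramsey} gives an infinite set $L$ of indices such that $S=G[\{x_n,u_n:n\in L\}]$ is an array.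

\emph{The array lies in $\mathcal S_{(2)}$.} Fix $n\in L$. For large $l\in L$, the vertex $u_n$ is adjacent to $x_l$ if and only if it is adjacent to $h$, so it is adjacent to exactly one of $x_n,x_l$. The invariance of $S$ under increasing maps of indices transfers this to all pairs $n<l$ in $L$. So $\{u_n\}$ separates $x_n$ from $x_l$ in $S$, and $S$ has infinitely many classes.
\end{proof}

For the infinite path on $\mathbb N$ with $x_n=3n$, the vertex $h$ is isolated, $u_n=3n+1$ is a witness for $x_n$, and the array is the perfect matching.

The general proof has the same three steps, and four things change.
\begin{enumerate}
\item A tuple may contain several $x_j$, so one limit point does not record how the sequence behaves. We add an infinite ordered column $H$ of limit points (Section~\ref{sec:limit}).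
\item For graphs, a witness gives a separating set, and the absence of witnesses gives an explicit automorphism. In general we define witnesses through $\simeq$, since the last step needs separating sets; but then the absence of witnesses gives only abstract isomorphisms. Lemma~\ref{lem:column} converts them into explicit maps.
\item Equivalent elements need not be exchanged by an automorphism, as chains show. When the order of $H$ is visible in the structure, the transposition is replaced by a shift along an interval, and we must define that interval globally. With relations of arity at least $3$, reading the order may require a finite set $K$ of parameters, which we mark.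
\item The separating sets that we obtain then use the marks. Lemma~\ref{lem:mark} shows that marks can be removed at the end.
\end{enumerate}

\section{Marking finitely many points}\label{sec:mark}

Marking a point can create new classes among the other points: in the chain $\mathbb Q$ with $0$ marked, $\{0\}$ separates $-1$ from $1$. We need to know that it creates only finitely many. The definition of a monomorphic decomposition does not show this, because its isomorphisms may move the marked points. We therefore replace it by a condition that names the isomorphisms.

A \emph{chaining} of $R$ is a pair $(\chi,<)$, where $\chi\colon V(R)\to\Gamma$ is a coloring and $<$ is a linear order on $V(R)$, such that every bijection between finite subsets of $V(R)$ that preserves colors, and preserves $<$ between elements of equal color, is a local isomorphism. The structure $R$ is \emph{$q$-chainable} if it has a chaining with $|\Gamma|\le q$. A chaining of $R$ restricts to a chaining of every restriction of $R$.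

\begin{lemma}\label{lem:compact}
Let $q\ge1$. If every finite restriction of $R$ is $q$-chainable, then so is $R$.
\end{lemma}

\begin{proof}
Fix $\Gamma$ with $|\Gamma|=q$ and view a pair $(\chi,<)$, with $<$ any binary relation on $V=V(R)$, as a point of $\Gamma^V\times\{0,1\}^{V\times V}$. This space is compact by Tychonoff's theorem. The pair is a chaining if and only if it satisfies the axioms of a linear order on every triple of elements and, for every bijection $f$ between finite sets that is not a local isomorphism, $f$ fails to preserve the colors or the order inside some color. Each of these conditions involves finitely many elements of $V$ and defines a closed set. Finitely many conditions involve a finite set $A$, and they are satisfied by any point that extends a chaining of $R[A]$ with colors in $\Gamma$. So the closed sets have the finite intersection property, and a point in all of them is a chaining of $R$.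
\end{proof}

\begin{lemma}\label{lem:chain}
A structure $R$ of finite signature has a finite monomorphic decomposition if and only if it is $q$-chainable for some integer $q$.
\end{lemma}

\begin{proof}
If $(\chi,<)$ is a chaining with finitely many colors and $A,A'$ have the same number of elements of each color, then the bijection that is increasing on each color is an isomorphism $A\cong A'$. So the color classes form a finite monomorphic decomposition.

Conversely, take a finite monomorphic decomposition. A refinement of a monomorphic decomposition is again one, so we may split the finite blocks: the blocks are infinite sets $V_1,\dots,V_p$ and the singletons of a finite set $F$. Choose distinct elements $y_i^n\in V_i$ for $n\in\mathbb N$. By Lemma~\ref{lem:ramsey}, after discarding indices and relabeling, the map $y_i^n\mapsto y_i^{\theta(n)}$ is a local isomorphism over $F$ for every increasing bijection $\theta$ between finite subsets of $\mathbb N$. These maps move all columns by the same $\theta$, whereas a chaining must allow the colors to move independently. We obtain independence by using the columns on successive stretches of indices.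

Let $A\subseteq V(R)$ be finite. Choose $N_1,\dots,N_p\subseteq\mathbb N$ with $|N_i|=|A\cap V_i|$ and with all elements of $N_i$ below those of $N_{j}$ for $i<j$. Put $B=(A\cap F)\cup\bigcup_i\{y_i^n:n\in N_i\}$. The sets $A$ and $B$ have the same block counts, so $A\cong B$. Give each element of $A\cap F$ its own color, give $y_i^n$ the color $i$, and order $B$ by the indices $n$, placing the elements of $F$ anywhere. A bijection between subsets of $B$ that preserves colors and the order inside colors fixes the elements of $F$ in its domain and sends $y_i^n$ to $y_i^{\theta_i(n)}$, where $\theta_i$ is an increasing bijection between subsets of $N_i$. The union of the $\theta_i$ is increasing by the choice of the $N_i$, so the bijection is a local isomorphism. Thus $R[B]$, and with it $R[A]$, has a chaining with at most $|F|+p$ colors. This number does not depend on $A$, and Lemma~\ref{lem:compact} applies.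
\end{proof}

\begin{lemma}\label{lem:mark}
If a structure $R$ of finite signature has a finite monomorphic decomposition and $K\subseteq V(R)$ is finite, then $R$ with $K$ marked has a finite monomorphic decomposition.
\end{lemma}

\begin{proof}
Let $(\chi,<)$ be a chaining with finitely many colors. Keep the order and refine the coloring: give each $k\in K$ its own color, and split each set $\chi^{-1}(\gamma)\setminus K$ into the finitely many intervals cut out by $K\cap\chi^{-1}(\gamma)$. Let $f$ preserve the new colors and the order inside them. Then $f$ preserves the old colors. It preserves the order of two elements of the same old color: if their new colors differ, these colors determine which element is smaller. So $f$ is a local isomorphism of $R$. It fixes the elements of $K$ in its domain and sends the others outside $K$, so it respects the marks. The new pair is a chaining of the marked structure, and Lemma~\ref{lem:chain} concludes.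
\end{proof}

\section{One column over finitely many points}\label{sec:column}

In general an equivalence class carries no order along which its elements can be moved. In the directed triangle $a\to b\to c\to a$ all three vertices are equivalent, yet there is no linear order whose increasing bijections between pairs are local isomorphisms: all arcs would go up, or all would go down. The next lemma says that such an order does exist on a class that contains an infinite ordered column, when the rest of the structure is finite, and that the increasing maps can be taken to fix everything outside the class.

We recall two facts. By the Erd\H{o}s--Szekeres theorem, two linear orders on a set with more than $(n-1)^2$ elements agree, or are opposite, on some $n$-element subset. By K\"onig's lemma, given nonempty finite sets $O_k$ and maps $r_k\colon O_{k+1}\to O_k$, there are $o_k\in O_k$ with $r_k(o_{k+1})=o_k$ for all $k$.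

\begin{lemma}\label{lem:column}
Let $M$ be a structure with domain $H\sqcup P$, where $P$ is finite and $H$ is a countably infinite chain such that every increasing bijection between finite subsets of $H$ is a local isomorphism over $P$. Then $H$ lies in one $\simeq_M$-class $Y$. With $D=P\setminus Y$, there is a linear order on $Y$, extending the order of $H$, such that every increasing bijection between finite subsets of $Y$ is a local isomorphism over $D$.
\end{lemma}

\begin{proof}
Let $h,h'\in H$ and let $F$ be finite and avoid them. The increasing bijection from $(F\cap H)\cup h$ onto $(F\cap H)\cup h'$ is a local isomorphism over $F\cap P$, so $F\cup h\cong F\cup h'$. Hence $H$ lies in one class $Y=H\sqcup E$, where $E=Y\cap P$.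

Call a linear order on a set $A\subseteq Y$ \emph{good} if every increasing bijection between finite subsets of $A$ is a local isomorphism over $D$. The order of $H$ is good on $H$, since $D\subseteq P$. Restrictions and reverses of good orders are good. If $\varphi$ is a local isomorphism with domain $A\cup D$, $\varphi(A)=B\subseteq Y$ and $\varphi(D)=D$, then $\varphi$ transports good orders between $A$ and $B$: if $g$ is increasing for the order pulled back to $A$, then $\varphi g\varphi^{-1}\cup\mathrm{id}_D$ is a local isomorphism, and conjugating it by $\varphi$ gives $g\cup\mathrm{id}_D$. Here $\varphi$ may permute $D$, and this does no harm. What has to be excluded is that an abstract isomorphism mixes $D$ with $Y$.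

\emph{Step 1: large finite subsets of $Y$ can be recognized.} Fix $h^*\in H$. For each $d\in D$ choose a set $F_d$ separating $d$ and $h^*$, and let $N$ exceed $|D|$ and all $|F_d|$. We claim that if $B\subseteq Y$ is finite with $|B|\ge N$, then $B$ is a $\simeq$-class of $M[B\cup D]$, and the only one with more than $|D|$ elements. By Lemma~\ref{lem:equiv}(a), $B$ lies in one class of $M[B\cup D]$. Let $d\in D$ and $b\in B$. Since $|B|>|F_d|$, there is $F'\subseteq B\setminus\{b\}$ with $|F'|=|F_d\cap Y|$. Put $G=F'\cup(F_d\cap D)$; it avoids $d$ and $b$. Lemma~\ref{lem:equiv}(b) in $M$ gives $G\cup d\cong F_d\cup d$ and $G\cup b\cong F_d\cup h^*$. The right-hand sides are not isomorphic, so $G$ separates $d$ and $b$ in $M[B\cup D]$. Thus $B$ is a class, $|B|>|D|$, and all other classes are contained in $D$.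

\emph{Step 2: every finite $A\subseteq Y$ with $|A|\ge N$ has a good order.} Choose $B\subseteq H$ with $|B|=|A|$. Lemma~\ref{lem:equiv}(b) gives an isomorphism $\varphi\colon M[A\cup D]\to M[B\cup D]$. It maps classes to classes, so $\varphi(A)=B$ and $\varphi(D)=D$ by Step~1. Pull back the order of $B$.

\emph{Step 3: for every finite $B\subseteq H$, the set $E\cup B$ has a good order that agrees with $H$ on $B$.} Let $n=|B|$. Take $B'\subseteq H$ finite with $|B'|\ge N$ and $|B'|>(n-1)^2$, and a good order on $E\cup B'$. On some $n$-element set $B''\subseteq B'$ it agrees with the order of $H$ or is opposite to it. Reversing it if necessary and restricting, we get a good order on $E\cup B''$ that agrees with $H$ on $B''$. The increasing bijection $B''\to B$, extended by $\mathrm{id}_P$, is a local isomorphism that maps $E\cup B''$ onto $E\cup B$ and fixes $D$. It transports the order to $E\cup B$.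

\emph{Step 4.} Let $B_1\subseteq B_2\subseteq\cdots$ be finite with union $H$, and let $O_k$ be the finite set of orders on $E\cup B_k$ as in Step~3. Restriction maps $O_{k+1}$ into $O_k$. K\"onig's lemma gives a compatible sequence, whose union is a linear order on $Y$ extending that of $H$. It is good because any two finite subsets of $Y$ lie in some $E\cup B_k$.
\end{proof}

\section{The limit column}\label{sec:limit}

We begin the proof of Theorem~\ref{thm:array}. Let $R\in\mathcal S_\mu$. Choose pairwise inequivalent elements $x_n$ $(n\in\mathbb N)$ and a separating set for each pair, and replace $R$ by its restriction to the union of all these elements and sets. From now on $V=V(R)$ is countable and the $x_n$ are pairwise inequivalent for $\simeq_R$.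

\subsection*{Construction of the column}

We first make the sequence converge over every finite set.

\begin{lemma}\label{lem:converge}
After passing to a subsequence of $(x_n)$, the following holds. For each finite $T\subseteq V$ there is $n(T)\in\mathbb N$ such that $x_i\notin T$ for $i\ge n(T)$, and every bijection between finite subsets of $\{x_i:i\ge n(T)\}$ that is increasing for the indices is a local isomorphism over $T$. Moreover $n(T')\le n(T)$ whenever $T'\subseteq T$.
\end{lemma}

\begin{proof}
Let $V_0\subseteq V_1\subseteq\cdots$ be finite with union $V$. Define infinite sets $\mathbb N\supseteq L_0\supseteq L_1\supseteq\cdots$ as follows: at step $k$, discard the finitely many indices $i$ with $x_i\in V_k$ and apply Lemma~\ref{lem:ramsey} with $C=V_k$ and $|A|=1$. Choose $i_0<i_1<\cdots$ with $i_k\in L_k$ and rename $x_{i_k}$ as $x_k$. If $T\subseteq V_k$, the number $k$ has the property required of $n(T)$. Let $n(T)$ be the least number with this property. A number that works for $T$ works for every subset of $T$, which gives the last assertion.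
\end{proof}

Let $H=\{h_q:q\in\mathbb Q\}$ be a set of new elements, ordered by their indices. We extend $R$ to a structure $\hat R$ on $V\cup H$ in which the elements of $H$ behave like very late terms of the sequence. Consider a tuple whose entries in $V$ form the set $T$ and whose entries in $H$ are $h_{q_1}<\dots<h_{q_r}$. We put it in a relation of $\hat R$ if the tuple obtained by replacing each $h_{q_t}$ by $x_{j_t}$ is in the corresponding relation of $R$, where $n(T)\le j_1<\dots<j_r$. By Lemma~\ref{lem:converge}, this does not depend on the choice of the $j_t$. Taking $r=0$ shows that $\hat R[V]=R$.

\begin{lemma}\label{lem:hat}
Let $T\subseteq V$ be finite.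
\begin{enumerate}
\item[(a)] If $q_1<\dots<q_r$ and $n(T)\le j_1<\dots<j_r$, then $h_{q_t}\mapsto x_{j_t}$ is a local isomorphism of $\hat R$ over $T$.
\item[(b)] Consider the chain formed by the sequence $(x_i)_{i\ge n(T)}$ followed by $H$. Every increasing bijection between finite subsets of this chain is a local isomorphism of $\hat R$ over $T$.
\item[(c)] Every increasing bijection between finite subsets of $H$ is a local isomorphism of $\hat R$ over $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a tuple with entries in $T\cup\{h_{q_1},\dots,h_{q_r}\}$, and let $T'\subseteq T$ be the set of its entries in $V$. The map replaces its entries in $H$, in increasing order, by elements $x_j$ with $j\ge n(T)\ge n(T')$. This is a replacement allowed in the definition of $\hat R$.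

(b) Let $g\colon X\to X'$ be increasing, and let $T^+=T\cup((X\cup X')\cap V)$. Every index $i$ with $x_i\in X\cup X'$ is less than $n(T^+)$. Let $\alpha$ fix $X\cap V$ and replace the elements of $X\cap H$ increasingly by elements $x_j$ with $j\ge n(T^+)$; define $\alpha'$ on $X'$ in the same way. By (a) applied to $T^+$, the maps $\alpha,\alpha'$ are local isomorphisms over $T$, and they are increasing for the chain. So $\alpha'g\alpha^{-1}$ is an increasing bijection between finite subsets of $\{x_i:i\ge n(T)\}$, hence a local isomorphism over $T$ by Lemma~\ref{lem:converge}. Therefore $g$ is one.

(c) By the testing principle it suffices to work over finite subsets of $V$, where (b) applies.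
\end{proof}

\subsection*{Reading the order of the column}

We shall apply Lemma~\ref{lem:column} to the column over many finite sets $T$, and obtain an order for each $T$. To combine the results, either the orders must be irrelevant, or they must all be restrictions of one relation that does not depend on $T$. This leads to two cases. In each we define a finite set $K$ with $|K|\le m-2$, a subchain $H_0\subseteq H$ isomorphic to $\mathbb Q$, and an index $n_1$.

\medskip
\noindent\emph{Symmetric case: every bijection between finite subsets of $H$ is a local isomorphism of $\hat R$ over $V$.} Put $K=K^+=\varnothing$, $H_0=H$ and $n_1=0$.

\medskip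
\noindent\emph{Ordered case: the contrary.} By the testing principle, there are a finite $T_0\subseteq V$ and a bijection $f$ between $d$-element subsets of $H$, with $d+|T_0|\le m$, such that $f$ is not a local isomorphism over $T_0$. By Lemma~\ref{lem:hat}(c), $f$ is not increasing, so $d\ge2$; and composing $f$ with the increasing bijection from its image to its domain, we may assume that $f$ is a permutation of a set $\{a_1<\dots<a_d\}\subseteq H$. The permutations of this set that are local isomorphisms over $T_0$ form a proper subgroup of the symmetric group. The transpositions of neighbors generate the symmetric group, so for some $p\in\{1,\dots,d-1\}$ the permutation $(a_p\,a_{p+1})$ of $\{a_1,\dots,a_d\}$ is not a local isomorphism over $T_0$.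

In other words, the order of $a_p$ and $a_{p+1}$ can be read with the help of $T_0$, of $p-1$ smaller points and of $d-p-1$ larger points. We want one set of such parameters that serves both for almost all $x_i$ and for an infinite part of $H$. The smaller points must then be early terms of the sequence, and the larger points, which lie above all terms, must be taken in $H$. Put $n_1=n(T_0)+p-1$ and
\[
K^-=\{x_i:n(T_0)\le i<n_1\},\qquad K^+=\{h_1,\dots,h_{d-p-1}\},
\]
\[
K=T_0\cup K^-\cup K^+,\qquad H_0=\{h_q:q<0\}.
\]
Then $|K|=|T_0|+d-2\le m-2$, and in the chain of Lemma~\ref{lem:hat}(b) for $T_0$ we have
\begin{equation}\label{eq:chain}
K^-\;<\;x_{n_1}<x_{n_1+1}<\cdots\;<\;H_0\;<\;K^+ .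
\end{equation}
For distinct $a,b\in(V\setminus K)\cup H_0$, write $a\sqsubset b$ if the map $h_{-2}\mapsto a$, $h_{-1}\mapsto b$ is a local isomorphism of $\hat R$ over $K$.

\begin{lemma}\label{lem:sq}
In the ordered case, $a\sqsubset b$ and $b\sqsubset a$ never hold together, and $x_i\sqsubset x_j$ whenever $n_1\le i<j$.
\end{lemma}

\begin{proof}
The set $K^-\cup\{h_{-2},h_{-1}\}\cup K^+$ has $d$ elements. By Lemma~\ref{lem:hat}(b), its increasing bijection onto $\{a_1,\dots,a_d\}$ is a local isomorphism over $T_0$, and by \eqref{eq:chain} it sends $h_{-2},h_{-1}$ to $a_p,a_{p+1}$. Conjugating by it, we see that the transposition $(h_{-2}\,h_{-1})$ is not a local isomorphism over $K$. If $a\sqsubset b$ and $b\sqsubset a$, the map for $a\sqsubset b$ followed by the inverse of the map for $b\sqsubset a$ is this transposition, a contradiction. Finally, the map that fixes $K^-\cup K^+$ and sends $h_{-2},h_{-1}$ to $x_i,x_j$ is increasing by \eqref{eq:chain}, so it is a local isomorphism over $T_0$.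
\end{proof}

\begin{example}\label{ex:between}
For $m=2$ the set $K$ is empty. To see that parameters are needed in general, let $R$ have domain $\mathbb N$, the ternary relation ``$b$ lies strictly between $a$ and $c$'', and the graph with edges $\{2k,2k+1\}$; let $x_n=2n$. Then $\hat R$ has the betweenness relation of the chain $\mathbb N$ followed by $H$, and no new edges. The transposition of two elements of $H$ is a local isomorphism over $\varnothing$, so two elements alone do not reveal their order. The choice $T_0=\varnothing$, $d=3$, $p=1$ gives $K=\{h_1\}$, and $a\sqsubset b$ holds when $b$ lies between $a$ and $h_1$ and $\{a,b\}$ is not an edge, that is, when $a<b$ and $\{a,b\}$ is not an edge. In particular $\sqsubset$ is not a linear order on all of $V$.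
\end{example}

\subsection*{The class of the column over a finite set}

In both cases let $W=V\setminus K$; it contains $x_i$ for all $i\ge n_1$. Let $M$ be the structure $\hat R[W\cup K\cup H_0]$ with $K$ marked, and for finite $T\subseteq W$ let $M_T=M[T\cup K\cup H_0]$. An increasing bijection between finite subsets of $H_0$, extended by the identity on $K^+$, is still increasing in $H$ because $K^+$ lies above $H_0$; by Lemma~\ref{lem:hat}(c) it is a local isomorphism over $T\cup(K\cap V)$, and it respects the marks. So Lemma~\ref{lem:column} applies to $M_T$ with column $H_0$ and $P=T\cup K$. Let $Y(T)\supseteq H_0$ be the class of the column, let $D(T)=(T\cup K)\setminus Y(T)$, and let $<_T$ be the order on $Y(T)$ given by the lemma. The maps provided by the lemma fix only $D(T)$, while $\sqsubset$ asks for maps that fix $K$. The marks are there to force $K$ into $D(T)$; in Example~\ref{ex:between}, without its mark $h_1$ would be equivalent to the elements of $H_0$ in $\hat R[K\cup H_0]$.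

\begin{lemma}\label{lem:YT}
Let $T\subseteq W$ be finite.
\begin{enumerate}
\item[(a)] $K\subseteq D(T)$.
\item[(b)] If $v\in T'\subseteq T$ and $v\in Y(T)$, then $v\in Y(T')$.
\item[(c)] In the symmetric case, every bijection between finite subsets of $Y(T)$ is a local isomorphism over $D(T)$.
\item[(d)] In the ordered case, $\sqsubset$ coincides with $<_T$ on $Y(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Because of the marks, $\varnothing$ separates each $k\in K$ from the elements of $H_0$.

(b) Apply Lemma~\ref{lem:equiv}(a) to $v$ and an element of $H_0$.

(c) Let $g\colon X\to X'$ be such a bijection, and let $\alpha,\alpha'$ be $<_T$-increasing bijections from $X$ and $X'$ onto subsets of $H$. They are local isomorphisms over $D(T)$ by Lemma~\ref{lem:column}. So is $\alpha'g\alpha^{-1}$, by the case hypothesis and $D(T)\subseteq V$. Hence so is $g$.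

(d) By (a), $Y(T)\subseteq T\cup H_0$, where $\sqsubset$ is defined. If $a<_Tb$, the map $h_{-2}\mapsto a$, $h_{-1}\mapsto b$ is $<_T$-increasing because $<_T$ extends the order of $H_0$. It is a local isomorphism over $D(T)\supseteq K$, so $a\sqsubset b$. Conversely, if $a\sqsubset b$, then $b<_Ta$ is impossible, since it would give $b\sqsubset a$ against Lemma~\ref{lem:sq}.
\end{proof}

\section{Elements without a small witness}\label{sec:witness}

A \emph{witness} for $v\in W$ is a finite set $\omega$ with $v\in\omega\subseteq W$ and $v\notin Y(\omega)$: inside $\omega\cup K\cup H_0$, some set separates $v$ from the column. By Lemma~\ref{lem:YT}(b), $v\in D(T)$ for every finite $T\subseteq W$ that contains a witness for $v$. The separating set itself may be large, because it may use many elements of $H_0$; only the part $\omega$ is counted. For $k\ge1$, let $J_k$ be the set of $v\in W$ that have no witness with at most $k$ elements. Thus $v\in J_k$ means that $v\in Y(T)$ whenever $v\in T\subseteq W$ and $|T|\le k$, and $J_k\subseteq J_{k'}$ for $k\ge k'$.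

Put $c=c_{m+1}$. Since $c_m\ge1$ and $m\ge2$, we have $c\ge(m-1)+3m+1=4m\ge2m+4$.

\begin{proposition}\label{prop:key}
If $n_1\le i<j$ and $x_i,x_j\in J_c$, then $x_i\simeq_Rx_j$.
\end{proposition}

The conclusion concerns finite sets $F$ of every size, and the hypothesis only sets of size at most $c$. The testing principle bridges the gap: we write down an explicit map from $F\cup x_i$ to $F\cup x_j$, test it on $m$ elements at a time, and place each test inside a small set $T$.

\begin{proof}
Write $v=x_i$ and $w=x_j$. A local isomorphism of $M_T$ between subsets of $V$ is a local isomorphism of $R$; we use this without further mention.

\medskip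
\noindent\emph{Symmetric case.} Here $W=V$. We show that the transposition $\tau=(v\,w)$ is an automorphism of $R$. Let $P\subseteq V$ with $|P|\le m$ and let $T=P\cup\{v,w\}$. Then $|T|\le m+2\le c$, so $v,w\in Y(T)$. Hence $\tau$ maps $P\cap Y(T)$ into $Y(T)$ and fixes the remaining elements of $P$, which lie in $D(T)$. By Lemma~\ref{lem:YT}(c), the restriction of $\tau$ to $P$ is a local isomorphism. By the testing principle $\tau$ is an automorphism, and it maps $F\cup v$ onto $F\cup w$ for every $F$ avoiding $v,w$.

\medskip
\noindent\emph{Ordered case.} By Lemma~\ref{lem:sq}, $v\sqsubset w$. In a chain, the isomorphism from $F\cup v$ onto $F\cup w$ shifts the elements of $F$ between $v$ and $w$ and fixes the others. We imitate this with the interval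
\[
B=\{v,w\}\cup\{y\in W\setminus\{v,w\}:v\sqsubset y\sqsubset w\},
\]
whose definition does not refer to any set $T$.

\emph{Step 1: $B\subseteq J_{c-2}$.} Suppose that $y\in B$ has a witness $\omega$ with $|\omega|\le c-2$. Then $y\ne v,w$, as $v,w\in J_c\subseteq J_{c-2}$. Let $T=\omega\cup\{v,w\}$. Since $|T|\le c$, we have $v,w\in Y(T)$, while $y\in D(T)$. The one-point map $v\mapsto w$ is increasing, so by Lemma~\ref{lem:column} it is a local isomorphism over $D(T)\supseteq K\cup y$. Composing the map $h_{-2}\mapsto v$, $h_{-1}\mapsto y$ given by $v\sqsubset y$ with the map $v\mapsto w$, $y\mapsto y$, we get $w\sqsubset y$. This contradicts $y\sqsubset w$ by Lemma~\ref{lem:sq}.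

\emph{Step 2: $\sqsubset$ is a linear order on $B$, with least element $v$ and greatest element $w$.} If $T\subseteq B$ has at most three elements, then $T\subseteq Y(T)$ by Step~1, since $3\le c-2$; so $\sqsubset$ is a linear order on $T$ by Lemma~\ref{lem:YT}(d). The axioms of a linear order involve at most three elements. The statement on $v$ and $w$ follows from $v\sqsubset w$ and the definition of $B$.

\emph{Step 3: every $\sqsubset$-increasing bijection $g$ between finite subsets of $B$ is a local isomorphism of $R$ over $V\setminus B$.} Let $P\subseteq\operatorname{dom}(g)\cup(V\setminus B)$ with $|P|\le m$. Put $Z=P\cap(W\setminus B)$, so that $P=(P\cap B)\cup Z\cup(P\cap K)$, and let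
\[
T=Z\cup(P\cap B)\cup g(P\cap B)\cup\{v,w\}.
\]
Then $|T|\le2|P|+2\le2m+2\le c-2$, so $T\cap B\subseteq Y(T)$ by Step~1. On $Y(T)$ the relation $\sqsubset$ is the linear order $<_T$. An element $z\in Z\cap Y(T)$ is not in $B$, so $z\sqsubset v$ or $w\sqsubset z$; thus $z$ lies below all of $T\cap B$ or above all of $T\cap B$. It follows that the map $g'$ equal to $g$ on $P\cap B$ and to the identity on $Z\cap Y(T)$ is a $<_T$-increasing bijection between finite subsets of $Y(T)$. By Lemma~\ref{lem:column}, $g'$ is a local isomorphism over $D(T)$, which contains $K$ and $Z\setminus Y(T)$. The domain of $g'\cup\mathrm{id}_{D(T)}$ contains $P$, and on $P$ this map agrees with $g\cup\mathrm{id}_{V\setminus B}$. The testing principle completes the step.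

\emph{Conclusion.} Let $F\subseteq V\setminus\{v,w\}$ be finite, and let $g$ be the $\sqsubset$-increasing bijection from $(F\cap B)\cup v$ onto $(F\cap B)\cup w$. By Step~3, $g\cup\mathrm{id}_{F\setminus B}$ is an isomorphism from $R[F\cup v]$ onto $R[F\cup w]$.
\end{proof}

\section{Extraction of the array}\label{sec:extract}

The $x_n$ are pairwise inequivalent, so by Proposition~\ref{prop:key} at most one $x_n$ with $n\ge n_1$ lies in $J_c$. Hence there is an infinite set of indices $n\ge n_1$ for which $x_n$ has a witness $\omega_n$ with $|\omega_n|\le c$, and we may assume that these $\omega_n$ have the same cardinality.

Unlike the pairs in the proof for graphs, the witnesses may overlap for infinitely many $n$. We thin them to a $\Delta$-system, that is, a family whose pairwise intersections all equal one set. The sets contained in $\omega_n$ for infinitely many $n$ include $\varnothing$ and have at most $c$ elements; let $C_0$ be a maximal one. Keep only the indices $n$ with $C_0\subseteq\omega_n$ and $x_n\notin C_0$; infinitely many remain, as the $x_n$ are distinct. By maximality, each element outside $C_0$ lies in $\omega_n$ for only finitely many of these $n$. So we can choose greedily an infinite set $L_0$ of indices for which the sets $\omega_n\setminus C_0$ are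 pairwise disjoint.

Write $\omega_n\setminus C_0=\{u_n^a:a\in A\}$, where $A$ is a fixed finite set, $1\in A$ and $u_n^1=x_n$. Let $C=C_0\cup(K\cap V)$. It is disjoint from every $\omega_n\setminus C_0$, because $\omega_n\subseteq W$. Let $L\subseteq L_0$ be given by Lemma~\ref{lem:ramsey}, and let
\[
S=R[C\cup\{u_n^a:n\in L,\ a\in A\}].
\]
This is a $\mu$-array that embeds in $R$, and its size is $|C_0|+|A|+|K\cap V|\le c+m-2=s(m)$. Theorem~\ref{thm:array} now follows from the next proposition.

\begin{proposition}\label{prop:S}
The array $S$ belongs to $\mathcal S_\mu$.
\end{proposition}

We would like to copy into $S$ the set that separates $x_n$ from an element $h$ of $H_0$, with some $x_l$ in the role of $h$. There are two obstacles. The separating set may contain elements of $H_0$ below $h$, whose copies need indices between $n$ and $l$. More seriously, it separates only in the marked structure, so we must mark a copy of $K$, the same for all pairs $n<l$; and a copy of $K^+$ must have indices above infinitely many others, which is impossible in $L$. Both obstacles disappear when the index set is $\mathbb Q$.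

\begin{proof}
Define a structure $S^*$ of signature $\mu$ on $C\sqcup(\mathbb Q\times A)$ as follows. Given a tuple, let $Q\subseteq\mathbb Q$ be the finite set of first coordinates of its entries in $\mathbb Q\times A$, and let $\theta\colon Q\to L$ be increasing. The tuple is in a relation of $S^*$ if its image under $\mathrm{id}_C\cup\bigl((t,a)\mapsto u^a_{\theta(t)}\bigr)$ is in the corresponding relation of $S$. Since $S$ is an array, this does not depend on $\theta$. Consequently,
\begin{equation}\label{eq:dense}
\begin{array}{l}
\text{for every finite }Q\subseteq\mathbb Q\text{ and every increasing }\theta\colon Q\to L,\text{ the map }\mathrm{id}_C\cup\bigl((t,a)\mapsto u^a_{\theta(t)}\bigr)\\[2pt]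
\text{is an isomorphism from }S^*[C\cup(Q\times A)]\text{ onto a restriction of }S.
\end{array}
\end{equation}
In particular, every finite restriction of $S^*$ embeds in $S$. Let $K^*=(K\cap V)\cup\{(j,1):h_j\in K^+\}$, and let $M^*$ be $S^*$ with $K^*$ marked, where $k\in K\cap V$ receives the relation $U_k$ and $(j,1)$ receives $U_{h_j}$. Thus $M^*$ and $M$ have the same signature; in the symmetric case $K^*=\varnothing$.

Suppose that $S$ has a finite monomorphic decomposition. Then so does $S^*$ by Lemma~\ref{lem:equiv}(d), and so does $M^*$ by Lemma~\ref{lem:mark}. We reach a contradiction with Lemma~\ref{lem:equiv}(c) by showing that $(q,1)\not\simeq_{M^*}(q',1)$ for all rationals $q<q'<0$.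

Fix $n\in L$ and $h\in H_0$. Since $x_n\notin Y(\omega_n)$, a finite set $F\subseteq\omega_n\cup K\cup H_0$ separates $x_n$ and $h$ in $M$. Let $E=(F\cap H_0)\cup h$. As $q'$ lies in the open interval $(q,0)$ of $\mathbb Q$, there is an increasing map $\lambda\colon E\to(q,0)$ with $\lambda(h)=q'$. The set $\omega_n\cup K\cup E$ is the disjoint union of $C$, $\{u_n^a:a\in A\}$, $E$ and $K^+$. Define $\psi$ on it to be the identity on $C$ and
\[
u_n^a\mapsto(q,a)\quad(a\in A),\qquad e\mapsto(\lambda(e),1)\quad(e\in E),\qquad h_j\mapsto(j,1)\quad(h_j\in K^+).
\]
We claim that $\psi$ is an isomorphism from $M[\omega_n\cup K\cup E]$ onto a restriction of $M^*$.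

Let $T=\omega_n\cup(K\cap V)=C\cup\{u_n^a:a\in A\}$, and list $E\cup K^+$ increasingly as $g_1<\dots<g_r$; the elements of $E$ come first. Choose $l_1<\dots<l_r$ in $L$ with $l_1\ge n(T)$. Since $x_n\in T$, we have $n<n(T)\le l_1$. By Lemma~\ref{lem:hat}(a), the map $\sigma$ that fixes $T$ and sends $g_t$ to $x_{l_t}=u^1_{l_t}$ is an isomorphism from $\hat R[T\cup E\cup K^+]$ onto a restriction of $S$. On the other side, let $t_1<\dots<t_r$ be the first coordinates of $\psi(g_1),\dots,\psi(g_r)$: they are the values of $\lambda$ in increasing order, followed by the integers $1,2,\dots$ that index $K^+$, and all exceed $q$. Let $\theta$ be the increasing map sending $q,t_1,\dots,t_r$ to $n,l_1,\dots,l_r$, and let $\pi$ be the isomorphism that \eqref{eq:dense} associates with $\theta$. Then $\pi\psi=\sigma$, so $\psi=\pi^{-1}\sigma$ is injective and is an isomorphism for the relations of $\mu$. It respects the marks: it fixes $K\cap V$, it sends $h_j$ to $(j,1)$, and it sends the unmarked elements outside $K^*$, because $C_0\subseteq W$ and the points $(q,a)$ and $(\lambda(e),1)$ have negative first coordinate. This proves the claim.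

We have $\psi(x_n)=(q,1)$ and $\psi(h)=(q',1)$. The set $F$ lies in the domain of $\psi$, the set $\psi(F)$ avoids these two points, and
\[
M^*[\psi(F)\cup(q,1)]\cong M[F\cup x_n]\not\cong M[F\cup h]\cong M^*[\psi(F)\cup(q',1)].
\]
So $\psi(F)$ separates $(q,1)$ and $(q',1)$ in $M^*$, and $M^*$ has infinitely many classes.
\end{proof}

This completes the proof of Theorem~\ref{thm:array}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{OP}
Djamila Oudrar and Maurice Pouzet,
\emph{D\'ecomposition monomorphe des structures relationnelles et profil de classes h\'er\'editaires},
arXiv:1409.1432 (2014).

\end{thebibliography}
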